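# Greedy matching with abandonment: comparing the waiting crowd with a Poisson variable

## A two-type market solved by hand

Agents of type 1 and type 2 arrive as independent Poisson processes, both of rate $1$. A type-1 agent who is waiting loses patience after an exponential time of rate $1$ and leaves. When a type-2 agent arrives and a type-1 agent is waiting, the two are matched and both leave at once. Otherwise the type-2 agent joins the system. A type-1 agent who arrives always joins, even if type-2 agents are waiting: in this market the only match allowed is "type 1 waiting, type 2 arriving".

Let $N$ be the number of type-1 agents in steady state. It is a birth–death chain. It goes up at rate $1$, and from $n\ge1$ it goes down at rate $n+1$: the $n$ waiting agents abandon at total rate $n$, and type-2 arrivals remove one at rate $1$. Writing $\pi_n=\mathbb P(N=n)$, detailed balance gives $\pi_n=\pi_{n-1}/(n+1)$, so $\pi_n=\pi_0/(n+1)!$. Since $\sum_{n\ge0}1/(n+1)!=e-1$, we get $\pi_0=1/(e-1)$ and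
$$\mathbb P(N>0)=\frac{e-2}{e-1},\qquad \mathbb E[N]=\frac1{e-1}\sum_{n\ge1}\Big(\frac1{n!}-\frac1{(n+1)!}\Big)=\frac1{e-1}.$$
The ratio $\mathbb P(N>0)/\mathbb E[N]$ is $e-2\approx0.718$.

Now switch matching off. Then $N$ is Poisson with mean $1$, and the ratio is $1-e^{-1}\approx0.632$. Matching has raised it. If instead type-1 agents match each other, and this is the only match, then $N$ is always $0$ or $1$, and the ratio is $1$. It has gone up again.

The ratio is the reciprocal of $\mathbb E[N\mid N>0]$, the mean crowd size given that there is a crowd. In these examples matching makes a nonempty crowd smaller. Is this always so, for several types at once, with different patience for different types? The question, in the form treated here, comes from Nick Arnosti and Felipe Simon, "Greedy Dynamic Matching", arXiv:2507.04551 (2025).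

## Greedy policies and the inequality

There is a finite set $\mathcal T$ of types. Type-$i$ agents arrive as independent Poisson processes of rate $\lambda_i>0$, and each agent present abandons independently after an exponential time of rate $\mu_i>0$. The rates $\mu_i$ may differ. A match of a waiting type-$i$ agent with a type-$j$ agent (possibly $i=j$) removes both and earns a reward $r_{ij}\ge0$. The rewards play no role below.

**Definition (greedy policy).** A greedy policy $\pi$ fixes a set $\mathcal M\subseteq\mathcal T\times\mathcal T$, where $(i,j)\in\mathcal M$ means that a *waiting* type-$i$ agent may be matched with an *arriving* type-$j$ agent. For each $j$ it also fixes a deterministic strict priority order on $\{i:(i,j)\in\mathcal M\}$. When a type-$j$ agent arrives and some type $i$ with $(i,j)\in\mathcal M$ is present, the newcomer is immediately matched to an agent of the highest-priority such type. Otherwise it joins. No other matches are made.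

The opening market is $\mathcal M=\{(1,2)\}$, and the variant is $\mathcal M=\{(1,1)\}$. The pair $(i,j)$ is ordered: $(1,2)\in\mathcal M$ does not imply $(2,1)\in\mathcal M$. Which agent of the chosen type is taken does not affect the type counts. The vector of counts is a continuous-time Markov chain with a unique stationary distribution. Let $N_i^\pi$ be the stationary counts, fix a nonempty $S\subseteq\mathcal T$, and put
$$N_S=\sum_{i\in S}N_i^\pi,\qquad \rho_S=\sum_{i\in S}\frac{\lambda_i}{\mu_i},\qquad \gamma_S=\frac{1-e^{-\rho_S}}{\rho_S}.$$
Without matching, $N_S$ would be Poisson with mean $\rho_S$, and $\gamma_S$ would be exactly $\mathbb P(N_S>0)/\mathbb E[N_S]$.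

**Theorem 1.** For every instance $(\mathcal T,\lambda,\mu,r)$, every greedy policy $\pi$ and every nonempty $S\subseteq\mathcal T$,
$$\mathbb P(N_S>0)\ \ge\ \gamma_S\,\mathbb E[N_S].$$

The proof gives more. To say it we need an order on distributions.

**Definition (hazard-rate order).** For random variables $X,Y$ with values in $\{0,1,2,\dots\}$, write $X\le_{hr}Y$ if
$$\mathbb P(X\ge n)\,\mathbb P(Y\ge m)\le\mathbb P(X\ge m)\,\mathbb P(Y\ge n)\qquad\text{for all }n\ge m\ge0.$$

With $m=0$ this says $\mathbb P(X\ge n)\le\mathbb P(Y\ge n)$ for all $n$, which is the usual stochastic order $X\le_{st}Y$. The hazard-rate order is strictly stronger. Let $K$ be Poisson and $X=K\mathbf 1\{K\ge2\}$. Then $X\le K$, so $X\le_{st}K$. But for $n=2$, $m=1$ the left side is $\mathbb P(K\ge2)\mathbb P(K\ge1)$ and the right side is $\mathbb P(K\ge2)^2$, which is smaller. So $X\not\le_{hr}K$. This small example will return.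

**Theorem 2.**

(a) $N_S\le_{hr}K$ with $K\sim\mathrm{Poisson}(\rho_S)$. Equivalently, $[N_S\mid N_S\ge m]\le_{st}[K\mid K\ge m]$ for every $m$ with $\mathbb P(N_S\ge m)>0$. In particular, $\mathbb E[\varphi(N_S)\mid N_S>0]\le\mathbb E[\varphi(K)\mid K>0]$ for every nondecreasing $\varphi\ge0$ whenever $\mathbb P(N_S>0)>0$. Theorem 1 is the case $\varphi(n)=n$.

(b) Equality holds in Theorem 1 if and only if no pair $(i,j)\in\mathcal M$ has $i\in S$ or $j\in S$. In that case $N_S\sim\mathrm{Poisson}(\rho_S)$. So $\gamma_S$ is the best constant depending only on $(\lambda,\mu,S)$, and the inequality is strict as soon as $\mathcal M$ involves $S$.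

## Equal abandonment rates, and where the cut argument stops

The opening computation suggests balancing flows across a cut. Suppose $\mu_i=\mu$ for all $i\in S$. Put $\lambda_S=\sum_{i\in S}\lambda_i$, so $\rho_S=\lambda_S/\mu$, and $\pi_n=\mathbb P(N_S=n)$. In steady state the rate at which $N_S$ crosses from $n$ to $n+1$ equals the rate of crossings in the opposite direction. The upward rate is at most $\pi_n\lambda_S$, since $N_S$ rises only when an $S$-agent arrives. The downward rate is at least the rate due to abandonments, $\pi_{n+1}\,\mu(n+1)$. Hence
$$(n+1)\,\pi_{n+1}\le\rho_S\,\pi_n .$$
With $p_n=\mathbb P(K=n)$ for $K\sim\mathrm{Poisson}(\rho_S)$ we have $(n+1)p_{n+1}=\rho_Sp_n$, so $w_n=\pi_n/p_n$ is nonincreasing. If $\mathbb P(N_S>0)>0$, then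
$$\mathbb E[N_S\mid N_S>0]=\frac{\mathbb E[Kw_K\mid K\ge1]}{\mathbb E[w_K\mid K\ge1]}\le\mathbb E[K\mid K\ge1]=\frac1{\gamma_S},$$
because an increasing and a nonincreasing function of the same variable have covariance at most $0$ (Chebyshev's association inequality). This is Theorem 1 for equal rates.

When the rates differ within $S$, the abandonment rate at level $n+1$ is $\sum_{i\in S}\mu_iN_i$. It depends on the *composition* of the crowd, about which the cut equation says nothing. The only free bound is $\mu_{\min}(n+1)$ with $\mu_{\min}=\min_{i\in S}\mu_i$. It leads to the inequality with $\rho_S$ replaced by the larger $\lambda_S/\mu_{\min}$, hence with a smaller constant.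

The cut argument also has a feature that should worry us: it never used greediness. The problem statement tells us that the inequality can fail for general Markovian policies, so some use of greediness is needed. Here is an explicit failure.

**A non-greedy policy violating the inequality.** Take types $1,2,3$ and $S=\{1,2\}$, with $\lambda_1=\mu_1=1$, $\lambda_2=\mu_2=100$, $\lambda_3=10^4$, and any $\mu_3>0$. An arriving type-3 agent takes a waiting type-2 agent *only if no type-1 agent is present*. No other matches are made. Here $\rho_S=2$ and $\gamma_S=(1-e^{-2})/2\approx0.432$.

Type-1 agents are never matched, so $N_1$ is Poisson with mean $1$. Let $q=\mathbb P(N_1=0,N_2>0)$. Type-2 agents are matched at rate $\lambda_3q$. This is at most their arrival rate $\lambda_2$, so $q\le0.01$ and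
$$\mathbb P(N_S>0)\le\mathbb P(N_1>0)+q\le 1-e^{-1}+0.01<0.643 .$$
A type-2 agent can be matched only if $N_1=0$ on its arrival (probability $e^{-1}$) or $N_1$ reaches $0$ before its patience ends. The process $N_1$ is not influenced by type-2 agents. While it is positive, it hits $0$ at rate at most $\mu_1=1$, so the second possibility has probability at most $\mu_1/(\mu_1+\mu_2)=1/101$. Therefore $\lambda_3q\le\lambda_2(e^{-1}+\tfrac1{101})$. The balance $\lambda_2=\mu_2\mathbb E[N_2]+\lambda_3q$ gives $\mathbb E[N_2]\ge1-e^{-1}-\tfrac1{101}>0.622$. So $\gamma_S\,\mathbb E[N_S]>0.432\cdot1.622>0.70>\mathbb P(N_S>0)$.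

In this policy a single type-1 agent can protect a whole group of type-2 agents. Insert one type-1 agent and *many* more $S$-agents may be present later. A proof for greedy policies must exclude exactly this.

## From a thinned Poisson crowd to one-by-one insertion

A second natural approach compares path by path. Give each agent an arrival time and a patience. Let $K$ be the number of $S$-agents who would be present at time $0$ if nobody were ever matched. Then $K\sim\mathrm{Poisson}(\rho_S)$ whatever the rates $\mu_i$ are, and $N_S\le K$. This yields $\mathbb E[N_S]\le\rho_S$, but not Theorem 1: the variable $X=K\mathbf1\{K\ge2\}$ satisfies $X\le K$ too, and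
$$\mathbb E[X\mid X>0]=\mathbb E[K\mid K\ge2]>\mathbb E[K\mid K\ge1].$$
A subset of a Poisson crowd can be empty when the crowd is small and whole when the crowd is large.

Look at how $X$ depends on $K$: as $K=0,1,2,3,\dots$ we get $X=0,0,2,3,\dots$, with a jump of $2$. Suppose jumps of more than $1$ were impossible. This suggests the following plan.

- Separate the $K$ "would-be-present" $S$-agents from all other agents. Insert them one at a time into the rest of the input, and let $h_k$ be the number of $S$-agents present at time $0$ after $k$ insertions. Then $h_0=0$ and $N_S=h_K$.
- Show that a greedy policy changes by at most one agent when one agent is inserted, so $h_{k+1}\le h_k+1$.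
- Show that for Poisson $K$ independent of the sequence $(h_k)$ these two properties force $h_K\le_{hr}K$.

The sequence may go down. With $\mathcal M=\{(1,1)\}$, $S=\{1\}$ and no other agents, the inserted type-1 agents pair off on arrival and $h=(0,1,0,1,\dots)$.

## The stationary state as a function of the past

To insert agents into a stationary system, we must write the state at time $0$ as a function of the set of all past agents.

**Facts recalled.** The restrictions of a Poisson process to disjoint sets are independent Poisson processes. A Poisson process whose intensity measure has finite mass $\rho>0$ can be realized as $\{x_1,\dots,x_K\}$ with $K\sim\mathrm{Poisson}(\rho)$ and $(x_k)_{k\ge1}$ i.i.d. from the normalized intensity, independent of $K$. We also use Kolmogorov's zero–one law, and the inequality $\mathbb P(E_n\text{ infinitely often})\ge\limsup_n\mathbb P(E_n)$ (reverse Fatou).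

**Definition (agents and ranking).** An *agent* is a triple $z=(t,i,d)$: arrival time, type, patience. It is *potentially present* during $[t,t+d)$; if not matched before, it abandons at time $t+d$. Let $\Pi$ be the Poisson process on $(-\infty,0)\times\mathcal T\times(0,\infty)$ with intensity $\lambda_i\,dt\;\mu_ie^{-\mu_id}\,dd$. An arriving agent of type $j$ ranks acceptable agents by a strict order $\succ_j$: first by type priority, then by *earlier arrival*. It takes the $\succ_j$-best acceptable agent present, and joins if there is none.

The earliest-arrival rule is our choice; it does not affect the counts. It never looks at patience. So, given the history, the residual patience times of the agents present are independent exponentials with their own rates (memorylessness), and the count process is the Markov chain of the problem. Moreover, the comparison of two agents under $\succ_j$ depends only on their labels and on $j$, not on who else is present. This is used in Lemma 2.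

**Definition (good configuration).** For a set $C$ of agents, $\tau<0$ is a *clearing time* if no agent of $C$ satisfies $t\le\tau<t+d$. Call $C$ *good* if it has finitely many arrivals in bounded time intervals, all its arrival and abandonment times are distinct, and its clearing times are unbounded below.

For example, if $C$ consists of one agent with $t=-3$, $d=1$ and one with $t=-1$, $d=5$, then the clearing times are those in $(-\infty,-3)\cup[-2,-1)$, and $C$ is good. Subsets of good configurations are good, since clearing times of $C$ remain clearing for subsets. Adding finitely many agents with distinct new times preserves goodness, since clearing times before the added arrivals remain clearing.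

For good $C$, let $X(C)$ be the set of agents present at time $0$ when we start empty at a clearing time $\tau$ and feed in the agents of $C$ that arrive after $\tau$. There are finitely many events, so this makes sense. It does not depend on $\tau$: if we start empty at an earlier clearing time $\tau'<\tau$, the agents present at $\tau$ are among those potentially present at $\tau$, and there are none. So both runs are empty at $\tau$ and agree from then on.

**Lemma 1.** Almost surely $\Pi$ is good, and the type counts of $X(\Pi)$ have the stationary law.

**Step 1: $\Pi$ is good.** This step makes $X(\Pi)$ well defined. Finiteness on bounded intervals and distinctness of times hold almost surely, because the intensity is finite on bounded time intervals and all times have densities. For the clearing times, let $E_n$ be the event that $-n$ is a clearing time. The number of agents potentially present at $-n$ is Poisson with mean $\sum_{i\in\mathcal T}\lambda_i\int_0^\infty e^{-\mu_iu}\,du=\rho_{\mathcal T}$, so $\mathbb P(E_n)=e^{-\rho_{\mathcal T}}$ and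
$$\mathbb P(E_n\text{ infinitely often})\ge e^{-\rho_{\mathcal T}}>0 .$$
The event $E_n$ depends only on agents arriving at or before $-n$. So "$E_n$ infinitely often" is a tail event for the independent sequence formed by the restrictions of $\Pi$ to the arrival-time blocks $(-l-1,-l]$, $l=0,1,2,\dots$ (the block $l=0$ being $(-1,0)$). By Kolmogorov's law its probability is $1$.

**Step 2: the counts are stationary.** This step identifies the law of $X(\Pi)$. Let $N^{(T)}$ be the count vector at time $0$ when the system starts empty at time $-T$. Its law is $P^T(\emptyset,\cdot)$, where $(P^s)$ is the transition semigroup. If there is a clearing time in $[-T,0)$, the run from $-T$ is empty there, so $N^{(T)}$ equals the count vector of $X(\Pi)$. By Step 1 this happens almost surely for all large $T$. Hence $P^T(\emptyset,\cdot)$ converges in total variation to the law $\nu$ of the counts of $X(\Pi)$. Since $P^TP^s=P^{T+s}$, letting $T\to\infty$ gives $\nu P^s=\nu$ for every $s$. So $\nu$ is invariant, and by uniqueness it is the stationary law. $\square$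

## Inserting one agent changes at most one agent

**Lemma 2.** If $C$ and $C\cup\{x\}$ are good and $x\notin C$, then $|X(C)\,\triangle\,X(C\cup\{x\})|\le1$. Hence the numbers of $S$-agents in the two sets differ by at most $1$.

*Proof.* Choose a clearing time $\tau$ of $C$ before the arrival of $x$. It is a clearing time of both configurations. Run both systems from $\tau$, and let $V$ (input $C$) and $W$ (input $C\cup\{x\}$) be the current sets of agents present.

**Step 1: up to and including the arrival of $x$.** This step creates the discrepancy. Before $x$ arrives, $V=W$. When $x$ arrives, in the second system only, either it joins and $W=V\cup\{x\}$, or it takes some $z$ and $V=W\cup\{z\}$. In both cases $|V\triangle W|=1$.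

**Step 2: every later event preserves $|V\triangle W|\le1$.** This step carries the discrepancy to time $0$. From now on the two systems have the same input. If $V=W$, they stay equal. Otherwise, by symmetry, let $W=V\cup\{u\}$ with $u\notin V$.

*An agent $z$ reaches the end of its patience.* It is removed from whichever sets contain it. If $z=u$ the sets become equal; otherwise $W=V\cup\{u\}$ persists.

*An agent $y$ of type $j$ arrives, in both systems.* There are three cases.

- No agent of $W$ is acceptable to $y$. Then the same holds for $V\subset W$, so $y$ joins both, and the two sets still differ exactly by $u$.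
- The $\succ_j$-best acceptable agent of $W$ is some $z\ne u$. Then $z\in V$, and it is also best in $V$, because $V\subset W$ and the order does not depend on who is present. It is removed from both, and the two sets still differ exactly by $u$.
- The best acceptable agent of $W$ is $u$. Then the second set becomes $V$. In the first system, either $y$ takes some $z\in V$ and the first set becomes $V\setminus\{z\}$, or nobody in $V$ is acceptable and the first set becomes $V\cup\{y\}$. In both cases the new sets differ by exactly one agent. $\square$

The last case is worth seeing in the opening market. If $V=\{v\}$ and $W=\{u,v\}$, all of type 1 with $u$ earlier than $v$, and a type-2 agent $y$ arrives, then it takes $u$ in the second system and $v$ in the first. The sets become $\emptyset$ and $\{v\}$, so the extra agent, now $v$, is still in the second system. If $V=\emptyset$ and $W=\{u\}$, then $y$ takes $u$ in the second system and joins the first. The sets become $\{y\}$ and $\emptyset$, so the extra agent is now $y$, in the first system.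

The non-greedy policy above violates the lemma. Take two type-2 agents waiting, then two type-3 arrivals, and nobody leaving in the meantime. With a type-1 agent present throughout, both type-2 agents survive; without it, both are matched.

## Poisson tails along a sequence that climbs by at most one

**Lemma 3.** Let $K\sim\mathrm{Poisson}(\rho)$ with $\rho>0$, and let $(h_k)_{k\ge0}$ be nonnegative integers with $h_0=0$ and $h_{k+1}\le h_k+1$. Put $c_m=\mathbb P(K\ge m+1)/\mathbb P(K\ge m)$. Then $c_m$ is strictly decreasing in $m$, and for all $m\ge0$,
$$\mathbb P(h_K\ge m+1)\le c_m\,\mathbb P(h_K\ge m).$$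

The lemma compares tails. Point probabilities would not do: for $h=(0,1,1,2,3,4,\dots)$, with $p_k=\mathbb P(K=k)$, we have $\mathbb P(h_K=1)=p_1+p_2>p_1=\rho\,p_0=\rho\,\mathbb P(h_K=0)$. So the two hypotheses on $(h_k)$ do not imply the pointwise inequality of the cut argument.

**Step 1: $c_m$ is strictly decreasing.** This will let us compare runs starting at different places. Since $p_{k+1}=p_k\,\rho/(k+1)$,
$$c_m=\frac{\sum_{k\ge m}p_{k+1}}{\mathbb P(K\ge m)}=\mathbb E\Big[\frac{\rho}{K+1}\,\Big|\,K\ge m\Big].$$
The function $k\mapsto\rho/(k+1)$ is strictly decreasing. The conditional mean given $K\ge m$ is a nontrivial average of its value at $m$ and the conditional mean given $K\ge m+1$, and the former is strictly larger. So $c_m>c_{m+1}$.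

**Step 2: the case $m=0$.** Since $h_0=0$, we have $\mathbb P(h_K\ge1)\le\mathbb P(K\ge1)=c_0=c_0\,\mathbb P(h_K\ge0)$.

**Step 3: runs above level $m\ge1$.** This step uses the one-step climb. By induction $h_k\le k$. Split $\{k:h_k\ge m\}$ into maximal runs $\{a,\dots,b\}$ of consecutive integers, with $b\le\infty$. (If the set is empty there is nothing to prove.) In a run, $m\le h_a\le a$, so $a\ge m\ge1$ and $a-1$ is a legitimate index. By maximality $h_{a-1}\le m-1$, so $h_a\le m$, that is, $h_a=m$. The sequence enters each run exactly at level $m$. Hence within the run, $h_k\ge m+1$ is possible only for $k\in\{a+1,\dots,b\}$.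

**Step 4: one run at a time.** This step bounds the loss in each run. Let $\delta=\mathbb P(K\ge b+1)$, with $\delta=0$ if $b=\infty$. Then
$$\frac{\mathbb P(a+1\le K\le b)}{\mathbb P(a\le K\le b)}=\frac{\mathbb P(K\ge a+1)-\delta}{\mathbb P(K\ge a)-\delta}\le\frac{\mathbb P(K\ge a+1)}{\mathbb P(K\ge a)}=c_a\le c_m. \tag{1}$$
For the first inequality, write $s=\mathbb P(K\ge a+1)<s'=\mathbb P(K\ge a)$. Then $(s-\delta)s'\le s(s'-\delta)$ is the same as $\delta s\le\delta s'$. It is strict when $\delta>0$. The last inequality holds by Step 1 because $a\ge m$. So the part of the run where $h_k\ge m+1$ has probability at most $c_m$ times that of the run. Summing over runs gives the claim. $\square$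

Test the lemma on $h=(0,0,2,3,\dots)$, which it excludes: the run above level $1$ starts at $a=2$ with $h_2=2$, so $\mathbb P(h_K\ge2)=\mathbb P(h_K\ge1)$, and the conclusion fails for $m=1$ because $c_1<1$.

## Proof of Theorem 1 and Theorem 2(a)

**Step 1: split off the would-be-present crowd.** This step produces the Poisson variable $K$ and its independence from everything else. Let $B$ be the set of agents $(t,i,d)$ with $i\in S$ and $t<0<t+d$. Put $A=\Pi\cap B$ and $R=\Pi\setminus B$. These are independent Poisson processes, and the intensity of $A$ has total mass
$$\sum_{i\in S}\lambda_i\int_0^\infty e^{-\mu_iu}\,du=\sum_{i\in S}\frac{\lambda_i}{\mu_i}=\rho_S .$$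
So we may realize $A=\{x_1,\dots,x_K\}$ with $K\sim\mathrm{Poisson}(\rho_S)$ and $(x_k)_{k\ge1}$ i.i.d. from the normalized intensity, where $K$, $(x_k)$ and $R$ are independent. The different rates $\mu_i$, which stopped the cut argument, now enter only through the mass $\rho_S$ and the law of the $x_k$.

**Step 2: insert the crowd one agent at a time.** This step checks the hypotheses of Lemma 3. The configuration $R$ is almost surely a subset of a good configuration, hence good. The arrival and abandonment times of the $x_k$ have diffuse laws, so they are almost surely distinct from each other and from the times of $R$. Hence almost surely $R\cup\{x_1,\dots,x_k\}$ is good for every $k$. Define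
$$h_k=\#\{S\text{-agents in }X(R\cup\{x_1,\dots,x_k\})\},\qquad k\ge0 .$$

- $h_0=0$: every $S$-agent in $R$ has $t+d\le0$, so it is gone by time $0$.
- $h_{k+1}\le h_k+1$: this is Lemma 2 with $C=R\cup\{x_1,\dots,x_k\}$ and $x=x_{k+1}$.
- $N_S$ has the law of $h_K$: the configuration $R\cup\{x_1,\dots,x_K\}$ has the law of $\Pi$, and Lemma 1 applies.
- $K$ is independent of $(h_k)_{k\ge0}$, which is a function of $R$ and $(x_k)$.

**Step 3: average Lemma 3.** This step gives the one-step tail bound. Given $(R,(x_k))$, the sequence $(h_k)$ is fixed and $K$ is still Poisson with mean $\rho_S$. Lemma 3 holds conditionally with the deterministic constant $c_m$. The inequality is linear in the conditional probabilities, so taking expectations gives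
$$\mathbb P(N_S\ge m+1)\le\frac{\mathbb P(K\ge m+1)}{\mathbb P(K\ge m)}\,\mathbb P(N_S\ge m)\qquad(m\ge0). \tag{2}$$

**Step 4: iterate.** Multiplying (2) along $m,m+1,\dots,n-1$, the product of constants telescopes:
$$\mathbb P(N_S\ge n)\le\mathbb P(N_S\ge m)\,\frac{\mathbb P(K\ge n)}{\mathbb P(K\ge m)}\qquad(n\ge m\ge0). \tag{3}$$
This is $N_S\le_{hr}K$. If $\mathbb P(N_S\ge m)>0$, dividing (3) by it gives $\mathbb P(N_S\ge n\mid N_S\ge m)\le\mathbb P(K\ge n\mid K\ge m)$ for $n\ge m$. For $n<m$ both sides are $1$. So $[N_S\mid N_S\ge m]\le_{st}[K\mid K\ge m]$. Conversely, these conditional statements give (3) back, since (3) is trivial when $\mathbb P(N_S\ge m)=0$. For nondecreasing $\varphi\ge0$, apply the case $m=1$ to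
$$\mathbb E[\varphi(Y)]=\varphi(0)+\sum_{n\ge1}\big(\varphi(n)-\varphi(n-1)\big)\,\mathbb P(Y\ge n),$$
with $Y$ distributed as $[N_S\mid N_S\ge1]$ and then as $[K\mid K\ge1]$. This proves Theorem 2(a).

**Step 5: sum the tails.** This step is Theorem 1. Taking $m=1$ in (3) and summing over $n\ge1$,
$$\mathbb E[N_S]=\sum_{n\ge1}\mathbb P(N_S\ge n)\le\mathbb P(N_S\ge1)\,\frac{\mathbb E[K]}{\mathbb P(K\ge1)}=\mathbb P(N_S>0)\,\frac{\rho_S}{1-e^{-\rho_S}}=\frac{\mathbb P(N_S>0)}{\gamma_S}. \qquad\blacksquare$$

## When equality holds: Theorem 2(b)

If no pair of $\mathcal M$ involves $S$, then $S$-agents are never matched, neither while waiting nor on arrival. So $N_S$ is the whole crowd, $N_S\sim\mathrm{Poisson}(\rho_S)$, and equality holds. Since $\mathcal M=\emptyset$ is allowed for every $(\lambda,\mu,S)$, no constant larger than $\gamma_S$ depending only on $(\lambda,\mu,S)$ works. It remains to prove strictness when $\mathcal M$ involves $S$.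

**Step 1: equality for a fixed sequence.** This step finds the sequences for which nothing is lost. Let $(h_k)$ be as in Lemma 3 with $\rho=\rho_S$. Iterating and summing as above gives
$$\mathbb E[h_K]\le\mathbb P(h_K\ge1)/\gamma_S. \tag{4}$$
*Claim: equality in (4) forces $h\equiv0$ or $h_k=k$ for all $k$.* Suppose equality holds and $h\not\equiv0$, so $\mathbb P(h_K\ge1)>0$, as $K$ charges every integer. Inequality (4) is the sum over $n\ge1$ of $\mathbb P(h_K\ge n)\le\mathbb P(h_K\ge1)\,\mathbb P(K\ge n)/\mathbb P(K\ge1)$, with finite sums, so each of these is an equality:
$$\mathbb P(h_K\ge n)=\mathbb P(h_K\ge1)\,\frac{\mathbb P(K\ge n)}{\mathbb P(K\ge1)}\qquad(n\ge1). \tag{5}$$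
The case $n=2$ reads $\mathbb P(h_K\ge2)=c_1\,\mathbb P(h_K\ge1)$. So there is no loss in the proof of Lemma 3 for $m=1$, and (1) with $m=1$ is a chain of equalities for every run $\{a,\dots,b\}$ of $\{k:h_k\ge1\}$. From $c_a=c_1$ and strict monotonicity, $a=1$. If $b<\infty$ then $\delta>0$ and the first inequality in (1) is strict, so $b=\infty$. Hence $\{k:h_k\ge1\}=\{1,2,\dots\}$ and $\mathbb P(h_K\ge1)=\mathbb P(K\ge1)$. By (5), $\mathbb P(h_K\ge n)=\mathbb P(K\ge n)$ for all $n$. So $h_K\le K$ have the same finite mean, and $h_K=K$ almost surely. As $K$ charges every integer, $h_k=k$ for all $k$.

**Step 2: transfer to the random sequence.** This step turns the claim into a test. Let $(h_k)$ be the random sequence of the previous section. Given $(R,(x_k))$, the difference of the two sides of (4) is nonnegative. Its expectation is $\mathbb P(N_S>0)/\gamma_S-\mathbb E[N_S]$. If equality holds in Theorem 1, this expectation is $0$, so the conditional difference vanishes almost surely. By Step 1, almost surely either $h\equiv0$ or $h_k=k$ for all $k$. So to prove strictness it suffices to find an event of positive probability on which $h\not\equiv0$ and $h_2\ne2$.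

**Step 3: such an event whenever $\mathcal M$ involves $S$.** In every case we require that $-2$ be a clearing time of $R$, so that the system can be started empty at $-2$.

- *$(i,i)\in\mathcal M$ for some $i\in S$.* Require that $R$ has no arrivals in $(-2,0)$ and that $x_1,x_2$ are of type $i$ and arrive in $(-2,-1)$. Alone, $x_1$ joins and stays, so $h_1=1$. Together they match each other, so $h_2=0$.
- *$(i,j)\in\mathcal M$ with $i\in S$, $j\ne i$, $(i,i)\notin\mathcal M$.* Require that $R$ has exactly one arrival $y$ in $(-2,0)$, of type $j$, arriving in $(-1,0)$ (and abandoning before $0$ if $j\in S$, as membership in $R$ requires), and that $x_1,x_2$ are of type $i$ and arrive in $(-2,-1)$. With $x_1$ alone, $y$ takes it, so $h_1=0$. With both, they wait side by side since $(i,i)\notin\mathcal M$, and $y$ takes exactly one, so $h_2=1$.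
- *$(i,j)\in\mathcal M$ with $j\in S$, $i\notin S$.* Require that $R$ has exactly one arrival in $(-2,0)$, of type $i$, arriving in $(-2,-1)$ with patience extending past $0$, and that $x_1,x_2$ are of type $j$ and arrive in $(-1,0)$. Alone, $x_1$ matches the waiting type-$i$ agent, so $h_1=0$. With both, the earlier one matches it and the later one finds an empty system and joins, so $h_2=1$.

These cases cover every pair $(i,j)\in\mathcal M$ involving $S$. If $i\in S$, we are in the first case when $(i,i)\in\mathcal M$ and in the second otherwise (then $j\ne i$). If $i\notin S$, then $j\in S$ and we are in the third. In all of them $h\not\equiv0$ and $h_2\ne2$.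

**Step 4: the events have positive probability.** The agents of $R$ potentially present at $-2$ are Poisson in number with finite mean, so with positive probability there are none. They are independent of the arrivals of $R$ in $(-2,0)$. Those arrivals have finite total intensity, and in each case the required kind of arrival has positive intensity, so the requirement on them has positive probability. Finally, $x_1,x_2$ are independent of $R$ and of each other, and their law charges every type in $S$ and every arrival-time interval. So the inequality is strict. $\blacksquare$

## Finite horizons and general patience laws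

The proof used exponential patience and stationarity only to describe the crowd at time $0$ and to construct the state from the past. On a finite horizon, both can be replaced.

**Theorem 3.** Fix a horizon $t>0$. Agents carry labels $(s,i,d,\xi)$: arrival time, type, patience $d\in(0,\infty]$, extra mark $\xi$. They are potentially present on $[s,s+d)$, and departures are processed before simultaneous arrivals. Assume:

1. (Greedy, rank-based.) Each arriving agent $y$ has an acceptable set and a strict order $\succ_y$ on acceptable agents, both depending only on the labels of $y$ and of the agents compared. It takes the best acceptable present agent immediately, and otherwise joins. No other matches occur.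
2. $S$-agents arrive on $(0,t]$ as a Poisson process with intensity $\lambda_i(s)\,ds\,G_{i,s}(dd,d\xi)$, $i\in S$, where $\int_0^t\lambda_i(s)\,ds<\infty$. At time $0$ no $S$-agent is present.
3. The non-$S$ agents (initial ones and arrivals in $(0,t]$) form an arbitrary random finite configuration with distinct arrival times after time $0$, independent of the $S$-arrivals.

Let $\rho_S(t)=\sum_{i\in S}\int_0^t\lambda_i(s)\,G_{i,s}(d>t-s)\,ds$. Then the number $N_S(t)$ of $S$-agents present at time $t$ satisfies $N_S(t)\le_{hr}\mathrm{Poisson}(\rho_S(t))$. In particular, if $0<\rho_S(t)\le\rho$, then
$$\mathbb P(N_S(t)>0)\ge\frac{1-e^{-\rho}}{\rho}\,\mathbb E[N_S(t)].$$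

The mark $\xi$ can carry an agent's own random priority list and acceptance set, drawn independently. Patience laws are arbitrary, ties may be broken by any rule based on labels, the rates may vary in time, and the arrivals outside $S$ need only be independent of those in $S$.

**Step 1: the crowd at time $t$.** This step replaces the splitting at time $0$. Let $A$ be the set of $S$-agents with $s\le t<s+d$, and let $R$ be all other agents. By assumption 2, $A$ is Poisson with total mass $\rho_S(t)$ and independent of the remaining $S$-agents. By assumption 3, $A$ is then independent of $R$. If $\rho_S(t)=0$, then $A$ is almost surely empty, $N_S(t)=0$, and the hazard-rate claim is trivial. Otherwise realize $A=\{x_1,\dots,x_K\}$ with $K\sim\mathrm{Poisson}(\rho_S(t))$, $(x_k)$ i.i.d. from the normalized intensity, and $K,(x_k),R$ independent. The $S$-arrival times are diffuse, so almost surely all arrival times after $0$ in $R\cup\{x_1,x_2,\dots\}$ are distinct. Each $R\cup\{x_1,\dots,x_k\}$ is finite, so the dynamics on $[0,t]$ are well defined.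

**Step 2: nonexpansion.** This step replaces Lemma 2. Compare the inputs $C=R\cup\{x_1,\dots,x_k\}$ and $C\cup\{x_{k+1}\}$ from time $0$. Both systems start from the same initial non-$S$ agents, so $V=W$ until $x_{k+1}$ arrives, and then they differ by at most one agent as before. Agents who depart simultaneously are removed from whichever sets contain them, which cannot enlarge $V\triangle W$. If $W=V\cup\{u\}$ before such a removal, then afterwards either the same relation holds or the sets are equal. Arrivals come one at a time, after any simultaneous departures. The three cases of Lemma 2 go through word for word with $\succ_y$ in place of $\succ_j$, since both acceptability and ranking depend only on labels. So at time $t$ the sets differ by at most one agent.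

**Step 3: conclusion.** Let $h_k$ be the number of $S$-agents present at time $t$ with input $R\cup\{x_1,\dots,x_k\}$. Every $S$-agent of $R$ has $s+d\le t$, so $h_0=0$. By Step 2, $h_{k+1}\le h_k+1$. Also $N_S(t)$ has the law of $h_K$, with $K$ independent of $(h_k)$. Lemma 3 applied conditionally and averaged gives (2), and hence (3), with $N_S(t)$ and $\rho_S(t)$ in place of $N_S$ and $\rho_S$. This is the hazard-rate bound. Summing with $m=1$ gives
$$\mathbb P(N_S(t)>0)\ge\frac{1-e^{-\rho_S(t)}}{\rho_S(t)}\,\mathbb E[N_S(t)].$$
Finally, $(1-e^{-\rho})/\rho=\int_0^1e^{-\rho u}\,du$ is decreasing in $\rho$, so $\rho_S(t)$ may be replaced in the constant by any $\rho\ge\rho_S(t)$. $\blacksquare$
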